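\title{Thin necks: a vanishing bounded volume class without a bounded primitive}

\begin{abstract}
Let $M$ be a complete oriented Riemannian manifold of dimension $n\ge3$, of infinite volume and with sectional curvature at most $-\kappa<0$. If the volume form $\omega$ has a bounded primitive, then the bounded volume class, represented by integrating $\omega$ over straightened simplices, vanishes in bounded cohomology. We show that the converse fails in every dimension $n\ge3$. The counterexample is a tree of copies of a compact hyperbolic manifold joined by thinner and thinner necks; its Cheeger constant is zero, and its curvature can be made to tend to $-\infty$ arbitrarily slowly. We also show that the converse holds whenever the curvature is bounded below, with no assumption on the injectivity radius.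
\end{abstract}

\section{Introduction}\label{sec:intro}

Unless stated otherwise, manifolds are Riemannian, connected, complete, orientable and without boundary. Throughout, $M$ has dimension $n\ge3$ and sectional curvature $K\le-\kappa$ for a constant $\kappa>0$; we fix an orientation and let $\omega$ be the volume form. There are two natural senses in which $\omega$ can be ``boundedly exact'', one for differential forms and one for singular cochains. This paper compares them.

\subsection{Bounded primitives}
A differential $j$-form $\alpha$ on $M$ is \emph{bounded} if $|\alpha_x(e_1,\dots,e_j)|\le c$ for all $x\in M$, all orthonormal frames $(e_1,\dots,e_j)$ at $x$ and some constant $c$. A \emph{bounded primitive} of $\omega$ is a bounded $(n-1)$-form $\alpha$ with $d\alpha=\omega$. In the upper half-space model of $\mathbb H^n$, for instance, $\omega=y^{-n}\,dy\wedge dx_1\wedge\dots\wedge dx_{n-1}$ has the primitive $-\frac1{n-1}y^{-(n-1)}\,dx_1\wedge\dots\wedge dx_{n-1}$, of constant norm $\frac1{n-1}$. A bounded primitive is an isoperimetric statement. If $\Omega$ is a relatively compact domain with smooth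 boundary, Stokes' theorem gives $\operatorname{vol}_n(\Omega)\le c\operatorname{vol}_{n-1}(\partial\Omega)$, so the Cheeger constant
\[
h(M)=\inf_\Omega\frac{\operatorname{vol}_{n-1}(\partial\Omega)}{\operatorname{vol}_n(\Omega)}
\]
is at least $1/c$. The interesting case is that of infinite volume: if $\psi_R$ is the $1$-Lipschitz function equal to $1$ on $B(o,R)$ and to $0$ off $B(o,R+1)$, then $\int\psi_R\,\omega=-\int d\psi_R\wedge\alpha\le c\operatorname{vol}(B(o,R+1)\setminus B(o,R))$, which is impossible for large $R$ when the volume is finite.

\subsection{The bounded volume class}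
The universal cover $\widetilde M$ is a Cartan--Hadamard manifold, so two of its points are joined by a unique geodesic. Points $x_0,\dots,x_j\in\widetilde M$ span a \emph{straight simplex} $\Delta^j\to\widetilde M$, defined by induction on $j$: the point $(1-\lambda)y+\lambda e_j$ with $y\in\Delta^{j-1}$ goes to the point with parameter $\lambda$ on the constant speed geodesic $[0,1]\to\widetilde M$ from the image of $y$ under the straight simplex on $x_0,\dots,x_{j-1}$ to $x_j$. The \emph{straightening} $\operatorname{str}(\sigma)$ of a singular simplex $\sigma$ in $M$ is obtained by lifting $\sigma$, taking the straight simplex on the lifted vertices, and projecting back. Faces of straight simplices are straight, so by Stokes' theorem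
\[
\hat\omega(\sigma)=\int_{\operatorname{str}(\sigma)}\omega
\]
is a singular $n$-cocycle. A singular cochain $\phi$ is \emph{bounded} if $\|\phi\|_\infty=\sup_\sigma|\phi(\sigma)|<\infty$, that is, if it is bounded for the $\ell^1$-norm $\|\sum a_i\sigma_i\|_1=\sum|a_i|$ on chains. Bounded cochains form a subcomplex for $\delta\phi=\phi\circ\partial$, with cohomology $H^*_b(M,\mathbb R)$. Straight simplices of dimension $j\ge2$ have volume at most $\pi\kappa^{-j/2}$ (Lemma~\ref{lem:triangle}), so $\hat\omega$ is bounded. Its class $[\hat\omega]\in H^n_b(M,\mathbb R)$ is the \emph{bounded volume class}, also called the bounded fundamental class. It vanishes exactly when $\hat\omega=\delta\phi$ for a bounded $(n-1)$-cochain $\phi$.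

\subsection{The question and the answer}
A bounded primitive $\alpha$ of $\omega$ forces $[\hat\omega]=0$: the cochain $\phi(\tau)=\int_{\operatorname{str}(\tau)}\alpha$ satisfies $\delta\phi=\hat\omega$, and it is bounded because straight $(n-1)$-simplices have bounded volume, $n-1$ being at least $2$. The converse is known when $M$ has bounded geometry and when $M$ is a locally symmetric space of real rank one. The following question comes from \cite{Had}.

\medskip
\noindent\textbf{Question.} \emph{Let $M$ have dimension $n\ge3$, curvature $K\le-\kappa<0$ and infinite volume. If $[\hat\omega]=0$ in $H^n_b(M,\mathbb R)$, must $\omega$ have a bounded primitive?}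
\medskip

One would guess that the answer is yes, since cochains can be turned into forms by averaging against a partition of unity. This procedure preserves boundedness only if the partition of unity has uniformly bounded derivatives, and that is the dividing line.

\begin{theorem}\label{thm:A}
For every $n\ge3$ there is an orientable, complete, connected $n$-manifold $M$ without boundary, of infinite volume and with $K\le-\kappa<0$, such that $[\hat\omega]=0$ in $H^n_b(M,\mathbb R)$, while $h(M)=0$ and $\omega$ has no bounded primitive. Moreover, there is a constant $\Lambda_n$ such that for every nondecreasing unbounded function $\beta:[0,\infty)\to[\Lambda_n,\infty)$ the manifold $M$ can be chosen with all sectional curvatures at $x$ at least $-\beta(d(o,x))$, for all $x\in M$ and some point $o\in M$.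
\end{theorem}

\begin{theorem}\label{thm:B}
Let $M$ be complete, orientable and connected with $-b^2\le K\le-\kappa<0$; no assumption is made on the injectivity radius. If $[\hat\omega]=0$, then $\omega$ has a bounded primitive.
\end{theorem}

So the answer to the question is no in every dimension, it is yes when the curvature is bounded below, and it is already no for a lower curvature bound that tends to $-\infty$ as slowly as one likes.

The source of the discrepancy is visible in the two forms of Stokes' theorem. A bounded primitive bounds the volume of a region by the \emph{area} of its boundary. A bounded cochain primitive gives $|\hat\omega(z)|=|\phi(\partial z)|\le\|\phi\|_\infty\|\partial z\|_1$ and so bounds volume by the \emph{number of simplices} in the boundary. A hyperbolic hypersurface scaled by a small factor has small area, but it still takes many straight simplices to cover it. Section~\ref{sec:neck} makes this precise on a single neck, after the tools collected in Section~\ref{sec:tools}. Section~\ref{sec:M} constructs $M$, Sections~\ref{sec:mass}--\ref{sec:vanishing} prove $[\hat\omega]=0$,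 and Section~\ref{sec:B}, which depends only on Section~\ref{sec:tools}, proves Theorem~\ref{thm:B}.

\section{Currents, cones and straight simplices}\label{sec:tools}

\subsection{Cartan--Hadamard manifolds}
Let $X$ be complete and simply connected with $K\le0$. We use the following textbook facts. Each $\exp_w$ is a diffeomorphism, the geodesic segment $[x,y]$ depends smoothly on $(x,y)$, the function $d(x,y)^2$ is smooth, and balls are convex. If $P\subset X$ is a complete totally geodesic hypersurface, then its normal exponential map is a diffeomorphism onto $X$, and the distance $d_P$ to $P$ is convex along geodesics and smooth with unit gradient off $P$.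

Let $J\not\equiv0$ be a Jacobi field along a geodesic $\gamma$ with $J(0)=0$. It has no further zero, and the Jacobi equation gives
\[
|J|''=\frac{|J'|^2|J|^2-\langle J,J'\rangle^2}{|J|^3}-\frac{\langle R(J,\dot\gamma)\dot\gamma,J\rangle}{|J|}\ \ge\ -\frac{\langle R(J,\dot\gamma)\dot\gamma,J\rangle}{|J|}.
\]
Two consequences will be used.
\begin{itemize}
\item[(J1)] $|J|$ is convex, so $|J(\lambda\ell)|\le\lambda|J(\ell)|$ for $0\le\lambda\le1$.
\item[(J2)] If $K\le-\kappa$, $|\dot\gamma|=1$ and $J\perp\dot\gamma$, then $G=|J|$ satisfies $G''\ge\kappa G$ and $G'(0)=|J'(0)|$, and $G/S$ is nondecreasing for $S(t)=\sinh(\sqrt\kappa\,t)$, because $G'S-GS'$ vanishes at $0$ and has derivative $(G''-\kappa G)S\ge0$.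
\end{itemize}

\subsection{Currents}
We shall cut chains along level sets and fill the resulting cycles, measuring everything by volume; currents are the convenient language. Norms on $\Lambda_jT$ and $\Lambda^jT^*$ are the Euclidean norms induced by the metric. They differ from the supremum over orthonormal frames by a factor at most $\binom nj^{1/2}$, so they define the same bounded forms. A linear map of norm at most $\mu$ induces on $\Lambda_j$ a map of norm at most $\mu^j$, and $|v\wedge\xi|\le|v||\xi|$ when $v$ has degree one.

A $j$-current on a manifold $X$ is a linear functional $T$ on smooth $j$-forms, continuous for locally uniform convergence of all derivatives; it has compact support $\operatorname{spt}T$. Its boundary is $\partial T(\varphi)=T(d\varphi)$ and its mass is $\mathbf M(T)=\sup\{T(\varphi):|\varphi|\le1\}$. \emph{From now on a current is one for which $T$ and $\partial T$ have finite mass}, a condition independent of the metric. By the Riesz representation theorem $T(\varphi)=\int\langle\varphi,\vec T\rangle\,d\|T\|$ for a finite measure $\|T\|$ of total mass $\mathbf M(T)$ and a Borel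 field $\vec T$ of unit $j$-vectors. This formula extends $T$ to bounded Borel forms and defines $T\llcorner A=\vec T\,\|T\||_A$ for a Borel set $A$. A compact oriented submanifold with corners defines a current by integration, and $\partial$ is then its oriented boundary. For a smooth map $h$ defined near $\operatorname{spt}S$ we put $h_\#S(\varphi)=S(h^*\varphi)$; then $\partial h_\#=h_\#\partial$ and
\begin{equation}\label{eq:push}
h_\#S(\varphi)=\int\langle\varphi\circ h,\,h_*\vec S\rangle\,d\|S\|,\qquad \mathbf M(h_\#S)\le\int|h_*\vec S|\,d\|S\|.
\end{equation}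
The first formula persists for bounded Borel $\varphi$, by approximating $\varphi$ boundedly and almost everywhere for $\|h_\#S\|+h_\#\|S\|$ by smooth forms. The product $[0,1]\times Z$ is the current with vector field $\partial_\lambda\wedge\vec Z$ and measure $d\lambda\,d\|Z\|$, and for a smooth homotopy $h(\lambda,x)=h_\lambda(x)$ one has
\begin{equation}\label{eq:homotopy}
\partial h_\#([0,1]\times Z)=(h_1)_\#Z-(h_0)_\#Z-h_\#([0,1]\times\partial Z).
\end{equation}

\subsection{Cones}
For $w\in X$ let $h^w(\lambda,x)=\exp_w(\lambda\exp_w^{-1}x)$ and $\operatorname{Cone}_w(Z)=h^w_\#([0,1]\times Z)$.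

\begin{lemma}\label{lem:cone}
Let $X$ be a Cartan--Hadamard manifold with $K\le-\kappa<0$, let $w\in X$ and $j\ge1$.
\begin{itemize}
\item[(a)] For $\xi\in\Lambda_jT_xX$ we have $\int_0^1|h^w_*(\partial_\lambda\wedge\xi)|\,d\lambda\le\kappa^{-1/2}|\xi|$. Hence $\mathbf M(\operatorname{Cone}_w(Z))\le\kappa^{-1/2}\mathbf M(Z)$ for every $j$-current $Z$.
\item[(b)] $\partial\operatorname{Cone}_w(Z)=Z-\operatorname{Cone}_w(\partial Z)$. In particular $\operatorname{Cone}_w(Z)$ fills $Z$ if $\partial Z=0$, and for a curve $a$ from $p$ to $p'$ we have $\partial\operatorname{Cone}_w(a)=a+[p',w]+[w,p]$.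
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $R=d(w,x)$. If $R=0$ then $\partial_\lambda h^w=0$. Otherwise let $\gamma$ be the unit speed geodesic from $w$ to $x$, so $\partial_\lambda h^w=R\dot\gamma(\lambda R)$. The differential $D_xh^w_\lambda$ maps $\dot\gamma(R)$ to $\lambda\dot\gamma(\lambda R)$, and it maps a vector $v\perp\dot\gamma(R)$ to $J(\lambda R)$, where $J$ is the normal Jacobi field with $J(0)=0$, $J(R)=v$. By (J2) its norm on $\dot\gamma^\perp$ is at most $\mu=\sinh(\sqrt\kappa\lambda R)/\sinh(\sqrt\kappa R)\le1$. Write $\xi=\xi^\perp+\dot\gamma\wedge\xi'$ with $\xi^\perp\in\Lambda_j\dot\gamma^\perp$ and $|\xi^\perp|\le|\xi|$. The second summand is killed by the wedge with $\partial_\lambda h^w$, so $|h^w_*(\partial_\lambda\wedge\xi)|\le R\mu^j|\xi|\le R\mu|\xi|$, and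
\[
\int_0^1R\mu\,d\lambda=\frac{\cosh(\sqrt\kappa R)-1}{\sqrt\kappa\sinh(\sqrt\kappa R)}\le\kappa^{-1/2}.
\]
The mass bound follows from \eqref{eq:push}.

(b) Apply \eqref{eq:homotopy}: $h^w_1$ is the identity, and the constant map $h^w_0$ pushes currents of dimension $j\ge1$ to $0$. For a curve, $\partial a=p'-p$ and $\operatorname{Cone}_w(p)=[w,p]$.
\end{proof}

The hypothesis $j\ge1$ is needed: the cone over a point is a segment of arbitrary length. This is why every induction on dimension below starts with triangles, which need their own argument.

\subsection{Straight simplices in cube coordinates}\label{sub:cube}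
Precomposing a straight simplex with the map $[0,1]^j\to\Delta^j$ defined inductively by $\theta_j(\lambda',\lambda_j)=(1-\lambda_j)\theta_{j-1}(\lambda')+\lambda_je_j$, which is an orientation-preserving diffeomorphism on interiors, we obtain a map $\operatorname{str}(x_0,\dots,x_j):[0,1]^j\to X$ that is smooth in $(\lambda,x_0,\dots,x_j)$: the point $(\lambda_1,\dots,\lambda_j)$ goes to the point with parameter $\lambda_j$ on the geodesic from $\operatorname{str}(x_0,\dots,x_{j-1})(\lambda_1,\dots,\lambda_{j-1})$ to $x_j$. We use the same symbol for the current it defines. In $\partial[0,1]^j$ the faces $\{\lambda_i=0\}$ and $\{\lambda_i=1\}$ have signs $(-1)^i$ and $(-1)^{i-1}$, and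
\begin{itemize}
\item on $\{\lambda_i=0\}$ the $i$-th coning is skipped, and the map is $\operatorname{str}(x_0,\dots,\hat x_i,\dots,x_j)$;
\item on $\{\lambda_1=1\}$ the map is $\operatorname{str}(x_1,\dots,x_j)$;
\item on $\{\lambda_i=1\}$ with $i\ge2$ the map does not depend on $\lambda_1$, so this face pushes forward to $0$.
\end{itemize}
Hence $\partial\operatorname{str}(\tau)=\operatorname{str}(\partial\tau)$ as currents, where $\partial(x_0,\dots,x_j)=\sum_i(-1)^i(x_0,\dots,\hat x_i,\dots,x_j)$.

\begin{remark}\label{rem:convention}
One may instead cone toward the first vertex. Let $\rho_j$ be the affine map of $\Delta^j$ reversing the vertices, of orientation sign $\epsilon_j=(-1)^{j(j+1)/2}$, and let $(R\phi)(\sigma)=\epsilon_j\phi(\sigma\circ\rho_j)$ on $j$-cochains. The other convention straightens $\sigma$ to $\operatorname{str}(\sigma\circ\rho_j)\circ\rho_j$ and so gives the cocycle $R\hat\omega$. The involution $R$ preserves $\|\cdot\|_\infty$, and it commutes with $\delta$ because $\epsilon_j=(-1)^j\epsilon_{j-1}$. The vanishing of the class is therefore independent of the convention.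
\end{remark}

\begin{lemma}\label{lem:triangle}
Let $X$ be a Cartan--Hadamard manifold with $K\le-\kappa<0$ and $F=\operatorname{str}(x_0,x_1,x_2)$. Then $\int_{[0,1]^2}|\partial_1F\wedge\partial_2F|\le\pi/\kappa$. If the $x_i$ do not lie on one geodesic, $F$ is an immersion off $\{\lambda_2=1\}$. Straight simplices of dimension $j\ge2$ have mass at most $\pi\kappa^{-j/2}$.
\end{lemma}

\begin{proof}
If the $x_i$ lie on one geodesic, $F$ has rank at most $1$ and the integral is $0$. Otherwise let $v=x_2$, let $e(u)$, $u\in[0,1]$, parametrize $[x_0,x_1]$, and write $e(u)=\exp_v(R(u)\xi(u))$ with $|\xi|=1$ and $R>0$. Off $\{\lambda_2=1\}$, the map $F$ is a reparametrization of $T(\varrho,u)=\exp_v(\varrho\,\xi(u))$, $0<\varrho\le R(u)$. We have $\xi'(u)\ne0$, for otherwise $e'(u)$ would be tangent to the geodesic from $v$ to $e(u)$ and the three points would be collinear. So $\partial_uT$ is a nonzero normal Jacobi field vanishing at $v$, and $T$ is an immersion for all $\varrho>0$, with induced metric $d\varrho^2+G^2du^2$, $G=|\partial_uT|$. By (J2), $G\le\kappa^{-1}G_{\varrho\varrho}$ and $G_\varrho(0,u)\ge0$,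 so
\[
\operatorname{Area}=\int_0^1\!\!\int_0^{R(u)}G\,d\varrho\,du\le\frac1\kappa\int_0^1G_\varrho(R(u),u)\,du .
\]
The curve $e$ is a geodesic of $X$, hence of the induced metric. In the frame $E_1=\partial_\varrho$, $E_2=G^{-1}\partial_u$ one has $\nabla_YE_1=G_\varrho\,du(Y)E_2$. Writing $e'/|e'|=\cos\vartheta\,E_1+\sin\vartheta\,E_2$, with $\vartheta\in(0,\pi)$ since $u$ increases along $e$, the geodesic equation reads $\vartheta_u=-G_\varrho$. The last integral is therefore $\vartheta(0)-\vartheta(1)<\pi$.

Finally $\operatorname{str}(x_0,\dots,x_j)=\pm\operatorname{Cone}_{x_j}(\operatorname{str}(x_0,\dots,x_{j-1}))$ as currents, and Lemma~\ref{lem:cone}(a) gives the mass bound by induction from $j=2$.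
\end{proof}

\section{One thin neck}\label{sec:neck}

Put $k=n-1\ge2$. Let $I$ be an open interval, $f:I\to(0,\infty)$ smooth, and $W=\mathbb H^k\times I$ with the warped metric $dt^2+f(t)^2g_{\mathbb H}$ and projection $\operatorname{pr}:W\to\mathbb H^k$. For an orthonormal frame $\partial_t,e_1,\dots,e_k$ the curvature operator is diagonal in the basis $\partial_t\wedge e_i$, $e_i\wedge e_l$, so every sectional curvature is a convex combination of
\begin{equation}\label{eq:curv}
-\frac{f''}f\qquad\text{and}\qquad-\frac{1+f'^2}{f^2}.
\end{equation}
A small $f$ is compatible with $K\le-\kappa$, at the price of very negative curvature along the fibers. The next lemma says that, seen from $\mathbb H^k$, geodesic cones in $W$ look hyperbolic whatever $f$ is.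

\begin{lemma}\label{lem:project}
\begin{itemize}
\item[(a)] If $(x(\tau),t(\tau))$ is a geodesic of $W$, then $x$ is constant or a geodesic of $\mathbb H^k$ composed with an increasing diffeomorphism of parameter intervals.
\item[(b)] Suppose $W$ is an open subset of a Cartan--Hadamard manifold, $w\in W$, and $a:[0,1]\to W$ is a piecewise smooth curve with $[w,a(u)]\subset W$ for all $u$. Let $\Phi(\lambda,u)=\operatorname{pr}h^w(\lambda,a(u))$. Then $\int_{[0,1]^2}|\partial_\lambda\Phi\wedge\partial_u\Phi|_{\mathbb H}\le\operatorname{length}_{\mathbb H}(\operatorname{pr}\circ a)$. If $a$ is a geodesic segment, the integral is at most $\pi$.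
\end{itemize}
\end{lemma}

\begin{proof}
(a) Varying the energy $\int(t'^2+f(t)^2|x'|^2_{\mathbb H})$ in $x$ alone shows that $f(t)^2x'$ is parallel along $x$. With the new parameter $\sigma=\int f(t)^{-2}d\tau$ we have $dx/d\sigma=f^2x'$, so $x$ is a geodesic in $\sigma$.

(b) Use polar coordinates $(\rho,\xi)$ about $\operatorname{pr}w$, in which $g_{\mathbb H}=d\rho^2+\sinh^2\!\rho\,|d\xi|^2$. If $\operatorname{pr}a(u)=\operatorname{pr}w$, then $\Phi(\cdot,u)$ is constant by (a) and the integrand vanishes. On the open set $U$ of the other $u$, part (a) shows that $\Phi(\lambda,u)$ has angular coordinate $\xi(u)$ independent of $\lambda$ and radial coordinate $\rho(\lambda,u)$ increasing from $0$. The integrand is $\rho_\lambda\sinh\rho\,|\xi'(u)|$, and the integral equals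
\[
\int_U\big(\cosh\rho(1,u)-1\big)|\xi'(u)|\,du\le\int_U\sinh\rho(1,u)\,|\xi'(u)|\,du\le\operatorname{length}_{\mathbb H}(\operatorname{pr}\circ a).
\]
The left side depends only on $\operatorname{pr}w$ and on $\operatorname{pr}\circ a$ up to monotone reparametrization; it is the area of the hyperbolic cone over $\operatorname{pr}\circ a$. If $a$ is geodesic, $\operatorname{pr}\circ a$ is a point or a hyperbolic segment by (a), and Lemma~\ref{lem:triangle} in $\mathbb H^k$ bounds the area by $\pi$.
\end{proof}

\begin{example}\label{ex:neck}
Let $n=3$, let $\Sigma$ be a closed oriented hyperbolic surface with area form $dA$, and let $M_\varepsilon=\Sigma\times\mathbb R$ with $f(t)=\varepsilon\cosh t$, $0<\varepsilon\le1$. The metric dominates a complete product metric, so it is complete, and \eqref{eq:curv} gives $K\le-1$, since $1+\varepsilon^2\sinh^2t\ge\varepsilon^2\cosh^2t$. The volume form $\omega=f^2dt\wedge\operatorname{pr}^*dA$ has the primitives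
\[
\alpha_F=\Big(F+\int_0^tf^2\Big)\operatorname{pr}^*dA,\qquad F\in\mathbb R,
\]
and $\alpha_F$ sends the flux $F\operatorname{area}(\Sigma)$ through the wall $\Sigma\times\{0\}$.

\emph{For forms, flux is expensive.} The wall has area $\varepsilon^2\operatorname{area}(\Sigma)$, so every primitive with this flux has supremum norm at least $|F|\varepsilon^{-2}$.

\emph{For cochains, flux is cheap.} Since $|\operatorname{pr}^*dA|=f^{-2}$ and $\int_0^{|t|}\cosh^2\le\cosh t\,\sinh|t|$, we have $|\alpha_0|\le1$, so $\alpha_0$ integrates to at most $\pi$ on a straight triangle. A straight triangle is a cone over a geodesic segment, so $\operatorname{pr}^*dA$ also integrates to at most $\pi$ on it by Lemma~\ref{lem:project}(b). The cochain $\tau\mapsto\int_{\operatorname{str}(\tau)}\alpha_F$ is a primitive of $\hat\omega$ of norm at most $\pi(1+|F|)$, for every $\varepsilon$. In the terms of the introduction, the wall cannot be covered by fewer than $\operatorname{area}(\Sigma)/\pi$ straight triangles, however thin it is.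
\end{example}

In $M_\varepsilon$ one may take $F=0$. To obtain a counterexample we must force a definite flux through thinner and thinner necks, and this is done by enclosing pieces of definite volume between them. Three tasks remain.
\begin{enumerate}
\item The fluxes must stay bounded. If the pieces are arranged in a line, consecutive fluxes differ by the volume of a piece and grow linearly. Along a tree with branching at least two they can be halved at each step. This requires a building block with at least three boundary components.
\item The necks must have fixed length and fixed ends, and an upper curvature bound independent of their width.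
\item A straight simplex may cross arbitrarily many necks, and the estimate of Example~\ref{ex:neck} costs a constant per neck. We shall not estimate a primitive on straight simplices, but on modified simplices built to have bounded projected volume in all necks together.
\end{enumerate}

\section{The manifold}\label{sec:M}

\subsection{The building block}

\begin{lemma}\label{lem:block}
For every $n\ge3$ there is a compact connected oriented hyperbolic $n$-manifold $N$ with totally geodesic boundary having $m\ge3$ components.
\end{lemma}

\begin{proof}
By Millson \cite{Mil} there is a closed hyperbolic $n$-manifold containing an embedded closed totally geodesic hypersurface. Passing to the orientation cover if necessary, cutting along the preimage of the hypersurface and taking a component, we obtain a compact connected orientable hyperbolic manifold $N_1$ with nonempty totally geodesic boundary. We find a finite cover in which one boundary component $\Sigma$ has at least three preimages. The universal cover of $N_1$ is a closed convex set $\widetilde N_1\subset\mathbb H^n$ bounded by disjoint hyperplanes. Let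 $A=\pi_1(N_1)$, let $P$ be a boundary hyperplane over $\Sigma$, and let $B\cong\pi_1(\Sigma)$ be its stabilizer in $A$.

\emph{$B$ has infinite index.} Otherwise $B$ acts cocompactly on $\widetilde N_1$ and preserves $P$, so $\widetilde N_1$ lies within bounded distance of $P$. But $\widetilde N_1$ is either a half-space bounded by $P$ or contains a second hyperplane $P'$. In both cases it contains a ray to an ideal point outside $\partial_\infty P$, along which the distance to $P$ is unbounded.

\emph{$B$ is an intersection of finite-index subgroups.} Let $a\in A\setminus B$ and let $D$ be the double of $N_1$ along $\Sigma$. It is a compact hyperbolic manifold with totally geodesic, possibly empty, boundary, so $\pi_1(D)=A*_BA$ is a finitely generated linear group, hence residually finite by Malcev's theorem. Let $\iota$ be the involution exchanging the factors; it fixes $B$ pointwise. By the normal form in amalgamated products $a\,\iota(a)^{-1}\ne1$, so there is a homomorphism $q$ to a finite group $G$ with $q(a)\ne q(\iota a)$. The preimage of the diagonal under the homomorphism $A\to G\times G$, $x\mapsto(q(x),q(\iota x))$,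 has finite index, contains $B$ and omits $a$.

\emph{The cover.} Suppose all finite-index subgroups containing $B$ had index at most $2$, and let $A_1$ be one of maximal index. For any other one $A'$, maximality gives $A'\cap A_1=A_1$. So $A_1$ lies in the intersection of all of them, which is $B$, and $B$ has finite index, a contradiction. Hence there is $A_1\supseteq B$ with $3\le[A:A_1]<\infty$. Let $A_2$ be the intersection of the conjugates of $A_1$ and $N$ the finite normal cover of $N_1$ with group $A_2$. The components of the preimage of $\Sigma$ correspond to the double cosets $A_2\backslash A/B=A/A_2B$, and $[A:A_2B]\ge[A:A_1]\ge3$ since $A_2B\subseteq A_1$.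
\end{proof}

Fix such an $N$, with boundary components $\Sigma_1,\dots,\Sigma_m$ and hyperbolic metrics $g_j$ on them. Let $\rho$ be the distance to $\partial N$, and fix $r\in(0,1]$ such that $\{\rho\le2r\}$ is a disjoint union of collars $\Sigma_j\times[0,2r]$, with metric $d\rho^2+\cosh^2\!\rho\,g_j$. The \emph{core} is the compact manifold $\hat N=N\setminus\{\rho<r/2\}$.

\subsection{Neck profiles}
We need functions that equal the collar profile $\cosh$ at both ends of a fixed interval, are as small as we like in the middle, and satisfy $f''\ge\kappa_0f$. The device is this: a solution of $y''=\kappa_0y$ whose logarithmic derivative exceeds $\sqrt{\kappa_0}$ at some point reaches zero in finite time going backward. Continuing $\cosh$ by such a solution and taking the maximum with $\varepsilon\cosh(\sqrt{\kappa_0}\,t)$ gives the profile on an interval independent of $\varepsilon$.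

\begin{lemma}\label{lem:profile}
There are $L>r$, $\kappa_0,\varepsilon_0\in(0,1)$, $C_0\ge1$ and, for $0<\varepsilon\le\varepsilon_0$, smooth even functions $f_\varepsilon:[-L,L]\to(0,\infty)$ such that
\begin{itemize}
\item[(a)] $f_\varepsilon(t)=\cosh(|t|-L+r)$ for $L-\frac r2\le|t|\le L$;
\item[(b)] $f_\varepsilon''\ge\kappa_0f_\varepsilon$ and $f_\varepsilon\le\cosh r$;
\item[(c)] $\varepsilon/C_0\le f_\varepsilon(0)=\min f_\varepsilon\le\varepsilon$;
\item[(d)] $f_\varepsilon\le f_{\varepsilon_0}$;
\item[(e)] $|f_\varepsilon'|\le C_0$ and $|f_\varepsilon''|\le C_0$.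
\end{itemize}
\end{lemma}

\begin{proof}
Put $\mu=\sqrt{\kappa_0}=\frac12\tanh\frac r4$. Let $u(\rho)=\cosh\rho$ for $\rho\ge\frac r4$ and $u(\frac r4-x)=\cosh\frac r4\,[\cosh\mu x-2\sinh\mu x]$ for $x\ge0$. The one-sided derivatives at $\frac r4$ are $\sinh\frac r4$ and $2\mu\cosh\frac r4$, which agree. So $u$ is $C^1$ and piecewise $C^2$ with $u''\ge\kappa_0u$, and $u(\frac r4-x)<0$ for $x>x_0$, where $\tanh\mu x_0=\frac12$. Let $L=x_0+1+\frac{3r}4>r$. For $\rho=|t|-L+r$ we have $\frac r4-\rho=x_0+1-|t|$, so $u(|t|-L+r)<0$ for $|t|<1$. Let $\varepsilon_0=1/(2\cosh(L+1))$ and, for $|t|\le L+1$,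
\[
F_\varepsilon(t)=\max\{\varepsilon\cosh\mu t,\ u(|t|-L+r)\}>0 .
\]
Where $|t|-L+r\ge\frac r4$ the second function is at least $1$ and the first at most $\frac12$, so $F_\varepsilon(t)=\cosh(|t|-L+r)$. Where $|t|<1$, $F_\varepsilon(t)=\varepsilon\cosh\mu t$. On each of the two intervals $t>0$, $t<0$ with $|t|-L+r\le\frac r4$, the two functions differ by a nonzero solution of $y''=\kappa_0y$, which has at most one zero. Thus $F_\varepsilon$ is piecewise $C^2$ with $F_\varepsilon''\ge\kappa_0F_\varepsilon$ on the pieces, and $F_\varepsilon'$ jumps only where the maximum switches, hence upward. So $F_\varepsilon''\ge\kappa_0F_\varepsilon$ in the sense of distributions.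

Let $\eta\ge0$ be smooth, even, supported in $[-\frac r8,\frac r8]$, with $\int\eta=1$. Let $c_1=\int\eta(x)\cosh x\,dx$ and $f_\varepsilon=c_1^{-1}\eta*F_\varepsilon$ on $[-L,L]$. Since $\eta$ is even, $\eta*\cosh=c_1\cosh$, and (a) follows because $\frac r2-\frac r8\ge\frac r4$. Convolution with $\eta$ preserves the differential inequality. So $f_\varepsilon$ is positive, even and convex: its minimum is at $0$, its maximum is $f_\varepsilon(L)=\cosh r$, and $|f_\varepsilon'|\le f_\varepsilon'(L)=\sinh r$. Further $f_\varepsilon(0)=\varepsilon c_2/c_1$ with $c_2=\int\eta(x)\cosh\mu x\,dx\in[1,c_1]$, which gives (c). Part (d) holds since $F_\varepsilon$ is monotone in $\varepsilon$, and $|f_\varepsilon''|\le\cosh(r+1)\int|\eta''|$ since $F_\varepsilon\le\cosh(r+1)$.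
\end{proof}

\subsection{Gluing along a tree}\label{sub:glue}
Let $\mathcal T$ be the $m$-regular tree with a root $v_0$ and an edge coloring by $\{1,\dots,m\}$ in which every vertex has one edge of each color. An edge has \emph{depth} $d$ if it joins vertices at distances $d$ and $d+1$ from $v_0$. Fix a sequence $\varepsilon_d\in(0,\varepsilon_0]$ with $\varepsilon_d\to0$, and for an edge $e$ of depth $d$ write $f_e=f_{\varepsilon_d}$. Take a copy $\hat N_v$ of the core for each vertex $v$ and, for each edge $e$ of color $j$, a \emph{neck} $\Sigma_j\times[-L,L]$ with metric $dt^2+f_e(t)^2g_j$. Identify the ends $\{L-\frac r2\le\pm t\le L\}$ with the collars $\Sigma_j\times[\frac r2,r]$ in the cores at the two endpoints of $e$ by $|t|=L-r+\rho$, the end $t>0$ going to the endpoint farther from the root. By Lemma~\ref{lem:profile}(a) these identifications are isometries. Let $(M,g)$ be the result. The hypersurface $\{t=0\}$ of a neck is its \emph{wall}.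

In Sections~\ref{sec:M}--\ref{sec:vanishing}, $C$ denotes constants that depend only on $n$ and on the choices of $N,r,\eta$, \emph{not on the sequence $(\varepsilon_d)$}; the value may change from line to line.

\begin{proposition}\label{prop:M}
$M$ is connected, orientable and complete, has infinite volume and $K\le-\kappa$ with $\kappa=\min(\kappa_0,\cosh^{-2}r)$. Moreover $h(M)=0$ and $\omega$ has no bounded primitive. With $C_1=C_0^2(1+C_0^2)$ and $\Lambda_n=\max(1,C_1/\varepsilon_0^2)$, the sequence $(\varepsilon_d)$ can be chosen so that the curvature bound of Theorem~\ref{thm:A} holds for a given $\beta$.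
\end{proposition}

\begin{proof}
Orient $\hat N_v$ as $N$ or oppositely according to the parity of $d(v,v_0)$. Since $d\rho=dt$ at one end of a neck and $d\rho=-dt$ at the other, these orientations extend over the necks. Fix $o\in\hat N_{v_0}$ outside the necks. Each neck separates $M$ and $|dt|=1$, so a path from $o$ to a neck of depth $d$ crosses $d$ necks and has length at least $2Ld$. Bounded sets thus lie in finitely many compact pieces, and $M$ is complete. It contains infinitely many disjoint cores, so its volume is infinite.

Off the necks $K=-1$. On a neck of depth $d$, \eqref{eq:curv} and Lemma~\ref{lem:profile}(b),(c),(e) give $-C_1/\varepsilon_d^2\le K\le-\kappa$. Given $\beta$, put $\varepsilon_d=(C_1/\beta(2Ld))^{1/2}$. Then $\varepsilon_d\le\varepsilon_0$, $\varepsilon_d\to0$, and for $x$ in a neck of depth $d$ we have $K\ge-\beta(2Ld)\ge-\beta(d(o,x))$; elsewhere $K=-1\ge-\Lambda_n\ge-\beta(d(o,x))$.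

Let $\Omega_v$ be the compact region containing $\hat N_v$ and bounded by the $m$ adjacent walls, and $\nu_v=\operatorname{vol}(\Omega_v)$. Then $\nu_-\le\nu_v\le\nu_+$ with $\nu_-=\operatorname{vol}(\hat N)$ and $\nu_+=\nu_-+L\cosh^k\!r\sum_j\operatorname{vol}(\Sigma_j)$, where $\operatorname{vol}(\Sigma_j)$ refers to $g_j$. On the other hand $\operatorname{vol}_k(\partial\Omega_v)=\sum_jf_{e_j}(0)^k\operatorname{vol}(\Sigma_j)$, with $e_j$ the edge of color $j$ at $v$, and this tends to $0$ as $d(v,v_0)\to\infty$ by Lemma~\ref{lem:profile}(c). So $h(M)=0$, and a primitive bounded by $c$ would give $\nu_-\le c\operatorname{vol}_k(\partial\Omega_v)\to0$.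
\end{proof}

We shall also use the metric $g_0$ on the same manifold obtained by taking $f_{\varepsilon_0}$ on every neck. By the same proof it is complete with $K\le-\kappa$. It has no thin necks, it dominates $g$ by Lemma~\ref{lem:profile}(d), and it equals $g$ outside the sets $\{|t|<L-\frac r2\}$.

\subsection{A primitive with bounded fluxes}
It remains to prove $[\hat\omega]=0$. The first step is a primitive that looks like $\alpha_F$ of Example~\ref{ex:neck}, with bounded $F$, on every neck and is bounded elsewhere. On the neck of $e$ let $dA_e$ be the volume form of $g_j$, oriented so that $\omega=f_e^k\,dt\wedge\operatorname{pr}^*dA_e$, where $\operatorname{pr}$ is the projection to $\Sigma_j$.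

\begin{proposition}\label{prop:alpha}
There is a smooth $k$-form $\alpha$ on $M$ with $d\alpha=\omega$ such that $\alpha=c_e(t)\operatorname{pr}^*dA_e$ with $|c_e|\le C$ on the part $\{|t|\le L-\frac r4\}$ of each neck, and $|\alpha|_g\le C$ outside these parts.
\end{proposition}

\begin{proof}
\emph{Fluxes.} Define numbers $F_e$ by induction on the depth. If $e$ leads from $v$ away from the root, let $F_e=(F_{e'}+\nu_v)/m_v$, where $e'$ is the edge from $v$ toward the root, $F_{e'}=0$ for $v=v_0$, and $m_v$ is the number of edges leading away from the root at $v$. Since $m_v\ge m-1\ge2$, induction gives $0\le F_e\le\nu_+$; this is where $m\ge3$ is used. Put $c_e(t)=F_e/\operatorname{vol}(\Sigma_j)+\int_0^tf_e^k$ on $[-L,L]$. Then $|c_e|\le C$, the neck form $c_e\operatorname{pr}^*dA_e$ is a primitive of $\omega$, it has flux $F_e$ through the wall in the direction away from the root, and the total flux of the neck forms out of $\Omega_v$ is $m_vF_e-F_{e'}=\nu_v$. This is the condition Stokes' theorem imposes for an extension over $\hat N_v$. We need extensions with a bound uniform in $v$, and obtain them by observing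 that the boundary data vary in a bounded part of a finite-dimensional affine space.

\emph{Boundary data.} Let $\omega_N$ be the volume form of $N$. If $\hat N_v$ is oriented oppositely to $N$, we extend the negatives of the neck forms to a primitive of $\omega_N=-\omega$ and change sign; so assume the orientations agree. Orient $\Sigma_j$ as part of $\partial\hat N$, with volume form $dA_j$ of $g_j$, so that $\omega_N=-\cosh^k\!\rho\,d\rho\wedge\operatorname{pr}^*dA_j$ on the collar. For $\frac r2\le\rho\le r$ the neck form is a primitive of $\omega_N$ of the form $\varphi(\rho)\operatorname{pr}^*dA_j$, so it equals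
\[
\theta_{\zeta,j}=\Big(\zeta_j-\int_{r/2}^\rho\cosh^k\Big)\operatorname{pr}^*dA_j
\]
for a number $\zeta_j$ with $|\zeta_j|\le\sup|c_e|\le C$. By Stokes' theorem on the half necks that make up the closure of $\Omega_v\setminus\hat N_v$, the flux out of $\hat N_v$ is $\nu_v-\operatorname{vol}(\Omega_v\setminus\hat N_v)$. So $\zeta=(\zeta_1,\dots,\zeta_m)$ lies in the fixed affine hyperplane $\mathcal B=\{\zeta:\sum_j\zeta_j\operatorname{vol}(\Sigma_j)=\operatorname{vol}(\hat N)\}$.

\emph{Extension.} Let $\chi(\rho)$ be smooth, equal to $1$ for $\rho\le0.8r$ and to $0$ for $\rho\ge0.9r$, and let $\alpha'_\zeta=\sum_j\chi\,\theta_{\zeta,j}$ on $\hat N$; it depends affinely on $\zeta$. The $n$-form $\omega_N-d\alpha'_\zeta$ vanishes for $\rho<0.8r$, so it has compact support in the connected oriented open manifold $N^\circ=N\setminus\{\rho\le\frac{3r}4\}$, and for $\zeta\in\mathcal B$ its integral is $\operatorname{vol}(\hat N)-\int_{\partial\hat N}\alpha'_\zeta=0$. A compactly supported top-degree form of integral zero on such a manifold is the differential of a compactly supported form. Choose such a form $\gamma_\zeta$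 for $m$ affinely independent points of $\mathcal B$ and extend $\zeta\mapsto\gamma_\zeta$ affinely; the identity $d\gamma_\zeta=\omega_N-d\alpha'_\zeta$ is affine in $\zeta$ and so holds on all of $\mathcal B$. Then $\alpha_\zeta=\alpha'_\zeta+\gamma_\zeta$ is a primitive of $\omega_N$ on $\hat N$ with $|\alpha_\zeta|\le C(1+|\zeta|)$, and it equals $\theta_{\zeta,j}$ for $\frac r2\le\rho\le\frac{3r}4$, that is, for $L-\frac r2\le|t|\le L-\frac r4$. Let $\alpha$ be $\alpha_\zeta$ on each core and the neck form on each set $\{|t|\le L-\frac r4\}$; the two agree on the overlap.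
\end{proof}

\section{The neck mass}\label{sec:mass}

Let $\Gamma=\pi_1(M)$ act on $\widetilde M$, and lift $g,g_0,\omega,\alpha$ to $g,g_0,\tilde\omega,\tilde\alpha$. Geodesics, cones and $\mathbf M$ refer to $g$ unless stated otherwise.

\subsection{Lifted necks}
A wall is totally geodesic, being fixed by the isometry $t\mapsto-t$ of its neck. Let $P$ be a component of the preimage of a wall. It is complete, connected and totally geodesic, so $P=\exp_p(T_pP)$ for $p\in P$, and $P$ is simply connected. Hence $P$ is the universal cover of $\Sigma_j$, and the component $W$ of the preimage of the open neck that contains $P$ is $\mathbb H^k\times(-L,L)$ with metric $dt^2+f^2g_{\mathbb H}$, $f=f_e$. We call $W$ a \emph{lifted neck}, with projection $\operatorname{pr}:W\to\mathbb H^k$ and inclusions $i_\tau(x)=(x,\tau)$. Lifted necks are disjoint, a compact set meets finitely many of them, and $\Gamma$ permutes them by maps $(x,t)\mapsto(\gamma x,t)$ with $\gamma$ a hyperbolic isometry.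

The vertical lines of $W$ are the geodesics normal to $P$. Since the normal exponential map of $P$ is a diffeomorphism and shortest paths to $P$ are normal, $d_P=|t|$ on $W$ and $d_P\ge L$ off $W$. As $d_P$ is convex,
\begin{equation}\label{eq:convex}
W_s:=\{|t|\le s\}=\{d_P\le s\}\ \text{ is convex for } 0\le s<L .
\end{equation}
The \emph{thick part} is the closed set $\Theta=\widetilde M\setminus\bigcup_W\{|t|<L-\frac r2\}$. On $\Theta$ we have $g=g_0$, and $f\ge1$ on $\Theta\cap W$.

\subsection{A norm adapted to $\alpha$}
By Proposition~\ref{prop:alpha}, $\tilde\alpha$ is controlled by $g$-volume off the necks and by projected hyperbolic volume in them. We add the two. For $\xi\in\Lambda_jT_x\widetilde M$ put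
\[
\|\xi\|_*=|\xi|_g+|\operatorname{pr}_*\xi|_{\mathbb H}\ \text{ if $x$ lies in a lifted neck},\qquad\|\xi\|_*=|\xi|_g\ \text{ otherwise},
\]
and define the \emph{neck mass} $\mathbf M_*(T)=\int\|\vec T\|_*\,d\|T\|$.

\begin{lemma}\label{lem:mass}
\begin{itemize}
\item[(a)] $\mathbf M_*$ is $\Gamma$-invariant and subadditive, and $\mathbf M\le\mathbf M_*$.
\item[(b)] $\mathbf M_*(h_\#S)\le\int\|h_*\vec S\|_*\,d\|S\|$ for a current $S$ on a Riemannian manifold and a smooth map $h$ to $\widetilde M$.
\item[(c)] $\|\cdot\|_*\le2|\cdot|_g$ on $\Theta$, and $\|\cdot\|_*\le C|\cdot|_{g_0}$ everywhere. Hence $\mathbf M_*\le C\,\mathbf M_{g_0}$.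
\item[(d)] $|T(\tilde\alpha)|\le C\,\mathbf M_*(T)$ for every $k$-current $T$.
\item[(e)] Let $L-\frac r2<s<L$ and $w,p,p'\in W_s$, and let $a$ be a piecewise smooth curve in $\{d_P=s\}$. Then $\mathbf M_*(\operatorname{Cone}_w(a))\le C\operatorname{length}_g(a)$ and $\mathbf M_*(\operatorname{Cone}_w([p,p']))\le\pi/\kappa+\pi$.
\end{itemize}
\end{lemma}

\begin{proof}
(a), (b) Invariance and $\mathbf M\le\mathbf M_*$ are immediate. Given $T$, let $\varphi_T$ be the Borel form that is the $g$-dual of $\vec T$, plus, at points of lifted necks where $\operatorname{pr}_*\vec T\ne0$, the pullback under $\operatorname{pr}$ of the hyperbolic dual of $\operatorname{pr}_*\vec T/|\operatorname{pr}_*\vec T|_{\mathbb H}$. It is bounded on compact sets, $\langle\varphi_T,\xi\rangle\le\|\xi\|_*$ for all $\xi$, and equality holds for $\xi=\vec T$. So $\mathbf M_*(T)=T(\varphi_T)$ and $T'(\varphi_T)\le\mathbf M_*(T')$ for all $T'$. For $T=T_1+T_2$ this is subadditivity, and for $T=h_\#S$ formula \eqref{eq:push} gives (b).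

(c) The map $\operatorname{pr}_*$ has norm $1/f$ for $g$, which is at most $1$ on $\Theta$, and norm $1/f_{\varepsilon_0}\le C_0/\varepsilon_0$ for $g_0$. Also $|\xi|_g\le|\xi|_{g_0}$. The last claim is (b) for the identity map of $(\widetilde M,g_0)$.

(d) Where $|t|\le L-\frac r4$, $|\langle\tilde\alpha,\xi\rangle|\le|c_e(t)|\,|\operatorname{pr}_*\xi|_{\mathbb H}$, and elsewhere $|\langle\tilde\alpha,\xi\rangle|\le C|\xi|_g$.

(e) By \eqref{eq:convex} both cones lie in $W_s$. Apply (b) to their parametrizations by $[0,1]^2$. The $g$-areas are at most $\kappa^{-1/2}\operatorname{length}_g(a)$ and $\pi/\kappa$ by Lemmas~\ref{lem:cone}(a) and~\ref{lem:triangle}. The projected areas are at most $\operatorname{length}_{\mathbb H}(\operatorname{pr}\circ a)$ and $\pi$ by Lemma~\ref{lem:project}(b), and $\operatorname{length}_{\mathbb H}(\operatorname{pr}\circ a)\le\operatorname{length}_g(a)$ since $f(s)\ge1$.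
\end{proof}

\section{Fillings of bounded neck mass}\label{sec:fill}

We want to assign to each $n$-tuple of points an $(n-1)$-current of bounded neck mass, compatibly with boundaries. The construction is by induction on the dimension: fill geodesic triangles, then fill cycles of dimension at least $2$ with a linear isoperimetric inequality for $\mathbf M_*$. In both steps we cut along levels $\{d_P=s\}$ in the thick ends of the necks, where $\mathbf M_*$ and $\mathbf M$ are comparable and where an average level is small.

\subsection{Triangles}
The boundary of a geodesic triangle has unbounded length, so no isoperimetric inequality applies. The remedy is to use the sides as rulings: inside a neck, a cone over a level arc with apex on a side contains the adjacent piece of that side in its boundary, and by Lemma~\ref{lem:mass}(e) its cost depends only on the length of the arc.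

\begin{proposition}\label{prop:triangle}
For all $x_0,x_1,x_2\in\widetilde M$ there is a $2$-current $Q$ with $\partial Q=[x_1,x_2]-[x_0,x_2]+[x_0,x_1]$ and $\mathbf M_*(Q)\le C$.
\end{proposition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\fill[gray!25] (3.4,0)--(5,0) .. controls (5.3,1.1) and (5.8,1.6) .. (6.8,1.8)--(6,3) .. controls (5,2.5) and (3,2.5) .. (2,3)--(1.33,2) .. controls (2.4,1.7) and (3.1,1) .. (3.4,0);
\fill[gray!25] (2.48,3.72) .. controls (3.5,3.4) and (4.5,3.4) .. (5.52,3.72)--(5.2,4.2) .. controls (4.4,3.95) and (3.6,3.95) .. (2.8,4.2)--cycle;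
\fill[gray!25] (3.12,4.68) .. controls (3.7,4.5) and (4.3,4.5) .. (4.88,4.68)--(4.6,5.1) .. controls (4.2,4.98) and (3.8,4.98) .. (3.4,5.1)--cycle;
\fill[gray!25] (0.9,0) .. controls (1.1,0.75) and (1.9,0.75) .. (2.1,0)--cycle;
\fill[gray!25] (6.9,0) .. controls (6.9,0.5) and (7.1,0.8) .. (7.4,0.9)--(8,0)--cycle;
\draw (0,0) node[left]{$x_0$}--(8,0) node[right]{$x_1$}--(4,6) node[above]{$x_2$}--cycle;
\draw[very thick] (5,0) .. controls (5.3,1.1) and (5.8,1.6) .. (6.8,1.8)
 (6,3) .. controls (5,2.5) and (3,2.5) .. (2,3)
 (1.33,2) .. controls (2.4,1.7) and (3.1,1) .. (3.4,0)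
 (2.48,3.72) .. controls (3.5,3.4) and (4.5,3.4) .. (5.52,3.72)
 (5.2,4.2) .. controls (4.4,3.95) and (3.6,3.95) .. (2.8,4.2)
 (3.12,4.68) .. controls (3.7,4.5) and (4.3,4.5) .. (4.88,4.68)
 (4.6,5.1) .. controls (4.2,4.98) and (3.8,4.98) .. (3.4,5.1)
 (0.9,0) .. controls (1.1,0.75) and (1.9,0.75) .. (2.1,0)
 (6.9,0) .. controls (6.9,0.5) and (7.1,0.8) .. (7.4,0.9);
\node at (4.1,1.6) {$q=3$};
\node[right] at (5.5,4.05) {$q=2$};
\node[right] at (4.9,4.95) {$q=2$};
\node[below] at (1.5,0) {$q=1$};
\node[below] at (7.4,0) {$q=2$};
\end{tikzpicture}
\caption{A straight triangle and its intersections (shaded) with five different lifted necks. Each shaded region is bounded by level arcs (thick) and by $q$ segments of the sides. Regions with $q\le2$ may be arbitrarily numerous and are refilled at a cost proportional to the length of their level arcs; at most one region meets all three sides.}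
\label{fig:triangle}
\end{figure}

\begin{proof}
If the points lie on one geodesic, the cycle is $0$ and $Q=0$. Otherwise let $F=\operatorname{str}(x_0,x_1,x_2):[0,1]^2\to\widetilde M$, whose boundary is the given cycle. Collapsing the edge $\{\lambda_2=1\}$ gives a closed disk $\Delta$ with three vertices and three sides, and a map $T:\Delta\to\widetilde M$ that parametrizes a geodesic segment on each side. By Lemma~\ref{lem:triangle}, $T$ induces a Riemannian metric of area at most $\pi/\kappa$ off the collapsed vertex. For $D\subset\Delta$ we write $T_\#[D]$ for the push-forward under $F$ of the preimage of $D$ in the square; the collapsed edge contributes $0$ to boundaries.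

\emph{Step 1: the levels.} Let $W$, with wall $P$, be one of the finitely many lifted necks meeting $T(\Delta)$. Let $\psi=d_P\circ T$ and let $A_W$ be the area of $\{L-\frac r2<\psi<L\}$. We choose $s=s_W\in(L-\frac r2,L)$ such that $s$ is not the value of $\psi$ at a vertex, $s$ is a regular value of $\psi$ on the interior of $\Delta$ and of its restrictions to the open sides, and the length $\ell_W$ of $\{\psi=s\}$ is at most $\frac4rA_W$. The first two conditions hold for almost every $s$ by Sard's theorem. Since $|\nabla\psi|\le1$, the coarea formula bounds the integral of the level lengths over $(L-\frac r2,L)$ by $A_W$, so the third condition fails on a set of measure at most $\frac r4$; if $A_W=0$ the open set $\{L-\frac r2<\psi<L\}$ is empty and all lengths vanish. The sets measured by the $A_W$ are disjoint, so $\sum_W\ell_W\le4\pi/(r\kappa)$.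

\emph{Step 2: the regions.} Let $D_W=\{\psi\le s\}=T^{-1}(W_s)$. The level $\{\psi=s\}$ is a compact $1$-manifold that avoids the vertices and is transverse to the sides, so $D_W$ is a compact surface with piecewise smooth boundary (Figure~\ref{fig:triangle}). By \eqref{eq:convex} each side meets $D_W$ in a segment, which is empty or nondegenerate. Indeed, if it were a single point of the open side, then $\psi$ restricted to the side would have a minimum there with value $s$, against regularity; and if it contains a vertex, then $\psi<s$ at and near this vertex. Consequently each boundary circle of $D_W$, oriented as boundary, is either a closed level curve, or consists cyclically of $q\in\{1,2,3\}$ side segments and $q$ connecting arcs. In the second case the images are geodesic segments $[p_i,p_i']$ and curves $a_i$ from $p_i'$ to $p_{i+1}$, indices modulo $q$, where $a_i$ lies in $\{d_P=s\}$ or is constant; the latter happens at a vertex of $\Delta$.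

\emph{Step 3: refilling.} Fill the image of a closed level curve by its cone from a point of $W_s$. For a circle with $q$ sides take $\sum_{i=1}^q\operatorname{Cone}_{p_i}(a_i)$. By Lemma~\ref{lem:cone}(b),
\[
\partial\sum_{i=1}^q\operatorname{Cone}_{p_i}(a_i)=\sum_{i=1}^q\big(a_i+[p_i,p_i']\big)+\sum_{i=1}^q[p_{i+1},p_i];
\]
for constant $a_i$ the cone and the corresponding three terms add up to $0$, as $p_{i+1}=p_i'$. The first sum on the right is the image of the circle. The second is $[p_1,p_1]=0$ for $q=1$ and $[p_2,p_1]+[p_1,p_2]=0$ for $q=2$. For $q=3$ we cancel it by adding $\operatorname{Cone}_{p_1}([p_2,p_3])$, whose boundary is $[p_2,p_3]+[p_3,p_1]+[p_1,p_2]$. By Lemma~\ref{lem:mass}(e) the filling has neck mass at most $C$ times the length of the level curves in the circle, plus $\pi/\kappa+\pi$ if $q=3$.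

\emph{Step 4: at most one circle, over all $W$, has $q=3$.} For fixed $W$ this holds because each side meets $D_W$ in one segment. Suppose $D\subset D_W$ and $D'\subset D_{W'}$, $W\ne W'$, are components with such circles. They are disjoint and path connected, and by nondegeneracy they contain points $y_i\in D$, $y_i'\in D'$ of the $i$-th open side, $i=1,2,3$. Each of the three arcs of $\partial\Delta\setminus\{y_1,y_2,y_3\}$ meets only two open sides, so two of the $y_i'$ lie in different arcs. These two points are separated on $\partial\Delta$ by the endpoints of the arc containing one of them. A path in $D'$ joining the two points and a path in $D$ joining the two endpoints are disjoint paths in a closed disk with interlaced ends on the boundary, which the Jordan curve theorem forbids.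

\emph{Step 5.} Let $Q$ be the sum of $T_\#[\Delta]-\sum_WT_\#[D_W]$ and all the fillings. Then $\partial Q=\partial T_\#[\Delta]$. Since $T$ maps $\Delta\setminus\bigcup_WD_W$ into $\Theta$, Lemma~\ref{lem:mass}(a)--(c) gives $\mathbf M_*(Q)\le2\pi/\kappa+C\sum_W\ell_W+\pi/\kappa+\pi\le C$.
\end{proof}

\subsection{Cycles of dimension at least two}
A $g$-cone over a cycle has controlled $g$-mass, but it may run through many necks with large projections. So we split the cycle into a thick piece and pieces inside single necks. The thick piece does not distinguish $g$ from $g_0$ and is coned in $g_0$, whose mass dominates $\mathbf M_*$ everywhere. A piece inside a neck is pushed vertically to the wall and coned in $\mathbb H^k$.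

\begin{proposition}\label{prop:iso}
Let $2\le i\le n-2$ and let $Z$ be an $i$-current in $\widetilde M$ with $\partial Z=0$. There is an $(i+1)$-current $Y$ with $\partial Y=Z$ and $\mathbf M_*(Y)\le C\,\mathbf M_*(Z)$.
\end{proposition}

\begin{proof}
\emph{Step 1: slicing.} Let $W$, with wall $P$, be one of the finitely many lifted necks meeting $\operatorname{spt}Z$. Put $u=d_P$, $\mu_W=\|Z\|(\{L-\frac r2\le u<L\})$ and $m(s)=\|Z\|(\{u<s\})$. The function $m$ is nondecreasing, so it is differentiable almost everywhere with $\int_{L-r/2}^Lm'\le\mu_W$, and there is $s=s_W\in(L-\frac r2,L)$ with $m'(s)\le\frac4r\mu_W$. For large integers $l$ let $\psi_l$ be smooth and nonincreasing, equal to $1$ on $(-\infty,s-\frac1l]$ and to $0$ on $[s,\infty)$, with $|\psi_l'|\le l+1$. Then $\psi_l(u)$ is smooth and converges boundedly to the indicator function of $\{u<s\}$. For a smooth $(i-1)$-form $\varphi$, the identity $Z(d(\psi_l(u)\varphi))=0$ gives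
\[
(Z\llcorner\{u<s\})(d\varphi)=-\lim_{l\to\infty}Z\big(\psi_l'(u)\,du\wedge\varphi\big).
\]
Since $|du|=1$, the terms on the right are bounded by $(l+1)\big(m(s)-m(s-\frac1l)\big)\sup|\varphi|$, which tends to $m'(s)\sup|\varphi|$, and they vanish for large $l$ if $\varphi=0$ near $\{u=s\}\cap\operatorname{spt}Z$. So $S_W=\partial(Z\llcorner\{u<s\})$ is an $(i-1)$-cycle supported in $\{|t|=s\}$ with $\mathbf M(S_W)\le\frac4r\mu_W$, and $\sum_W\mathbf M(S_W)\le\frac4r\mathbf M(Z)$ because the $W$ are disjoint.

\emph{Step 2: capping the slices.} Write $S_W=S^++S^-$ with $S^\pm$ the restrictions to $\{t=\pm s\}$; they are cycles since the two sets are closed and disjoint. The homotopy $(\lambda,(x,t))\mapsto(x,(1-\lambda)t\pm\lambda s)$ from the identity to $i_{\pm s}\circ\operatorname{pr}$ has zero velocity on $\operatorname{spt}S^\pm$, so it pushes $[0,1]\times S^\pm$ to $0$ by \eqref{eq:push}, and \eqref{eq:homotopy} gives $S^\pm=(i_{\pm s})_\#\operatorname{pr}_\#S^\pm$. As $f(s)\ge1$, the cycle $\operatorname{pr}_\#S^\pm$ has hyperbolic mass at most $\mathbf M(S^\pm)$. Its dimension is $i-1\ge1$, and this is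 where $i\ge2$ is used: Lemma~\ref{lem:cone} in $\mathbb H^k$ fills it by a cone of no larger mass. Since $\|(i_{\pm s})_*\xi\|_*=(f(s)^i+1)|\xi|_{\mathbb H}$ on $i$-vectors and $f\le\cosh r$, pushing the two cones forward by $i_{\pm s}$ gives $B_W$ supported in $\{|t|=s\}$ with $\partial B_W=S_W$ and $\mathbf M_*(B_W)\le C\,\mathbf M(S_W)$. Put
\[
Z_W=Z\llcorner\{d_P<s_W\}-B_W,\qquad Z_0=Z-\sum_WZ_W .
\]
These are cycles, $\operatorname{spt}Z_W\subset W_{s_W}$, and $Z_0$ is the sum of the $B_W$ and the restriction of $Z$ to the complement of the sets $\{d_P<s_W\}$, so $\operatorname{spt}Z_0\subset\Theta$. Moreover $\mathbf M_*(Z_0)+\sum_W\mathbf M_*(Z_W)\le\mathbf M_*(Z)+2\sum_W\mathbf M_*(B_W)\le C\,\mathbf M_*(Z)$.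

\emph{Step 3: the thick piece.} Let $Y_0$ be a cone over $Z_0$ in the Cartan--Hadamard manifold $(\widetilde M,g_0)$. By Lemmas~\ref{lem:mass}(c) and~\ref{lem:cone}, and since $g=g_0$ on $\Theta$, we have $\mathbf M_*(Y_0)\le C\,\mathbf M_{g_0}(Y_0)\le C\,\mathbf M_{g_0}(Z_0)=C\,\mathbf M(Z_0)$.

\emph{Step 4: the neck pieces.} Let $v(\lambda,(x,t))=(x,(1-\lambda)t)$ and $V=v_\#([0,1]\times Z_W)$, so $\partial V=(i_0)_\#\operatorname{pr}_\#Z_W-Z_W$. We have $\partial_\lambda v=-t\,\partial_t$, so $v_*(\partial_\lambda\wedge\xi)$ is the wedge of $-t\,\partial_t$ with the horizontal lift of $\operatorname{pr}_*\xi$ at height $(1-\lambda)t$. Its projection to $\mathbb H^k$ is $0$, and its $g$-norm is at most $L\cosh^i\!r\,|\operatorname{pr}_*\xi|_{\mathbb H}\le C\|\xi\|_*$; here the fixed length of the necks enters. So $\mathbf M_*(V)\le C\,\mathbf M_*(Z_W)$. The $i$-cycle $\operatorname{pr}_\#Z_W$ has hyperbolic mass at most $\mathbf M_*(Z_W)$ by \eqref{eq:push}. Let $G$ be the push-forward under $i_0$ of a hyperbolic cone over it. Since $f(0)\le1$, $\mathbf M_*(G)\le2\,\mathbf M_*(Z_W)$, and $Y_W=G-V$ satisfies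 $\partial Y_W=Z_W$.

The current $Y=Y_0+\sum_WY_W$ has the required properties.
\end{proof}

\section{Vanishing of the bounded volume class}\label{sec:vanishing}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Proposition~\ref{prop:M} it remains to show $[\hat\omega]=0$. We replace $\operatorname{str}$ by a chain map $Q$ with bounded neck mass, on which $\tilde\alpha$ is bounded. Integrating $\tilde\alpha$ over $Q$ instead of $\operatorname{str}$ changes the result by the integral of $d\tilde\alpha=\tilde\omega$ over a chain homotopy $H$, and for this term ordinary mass suffices.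

We define maps from $(j+1)$-tuples of points of $\widetilde M$ to currents and extend them linearly to formal real combinations of tuples. The group $\Gamma$ acts freely on tuples and preserves $\mathbf M$, $\mathbf M_*$ and $\operatorname{str}$. So it suffices to make each choice for one tuple per orbit and to extend equivariantly.

\emph{The chain map.} Let $Q_0=\operatorname{str}$, $Q_1=\operatorname{str}$, and let $Q_2$ be given by Proposition~\ref{prop:triangle}. Suppose $3\le j\le n-1$ and $Q_{j-1}$ is defined with $\partial Q_{j-1}=Q_{j-2}\partial$ and bounded neck mass. For a $(j+1)$-tuple $\tau$ the current $Q_{j-1}(\partial\tau)$ is a cycle, as $\partial Q_{j-1}\partial\tau=Q_{j-2}\partial\partial\tau=0$, of dimension $j-1\in[2,n-2]$ and neck mass at most $(j+1)C$. Let $Q_j(\tau)$ be its filling from Proposition~\ref{prop:iso}. Thus $\partial Q_j=Q_{j-1}\partial$ and $\mathbf M_*(Q_j(\tau))\le C$ for $2\le j\le n-1$.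

\emph{The homotopy.} We construct $(j+1)$-currents $H_j(\tau)$ with $\partial H_j=\operatorname{str}-Q_j-H_{j-1}\partial$ and $\mathbf M(H_j(\tau))\le C$ for $0\le j\le n-1$. Put $H_{-1}=H_0=H_1=0$. For $j\ge2$ the identity for $j-1$ gives $\partial H_{j-1}(\partial\tau)=\operatorname{str}(\partial\tau)-Q_{j-1}(\partial\tau)$, so $\operatorname{str}(\tau)-Q_j(\tau)-H_{j-1}(\partial\tau)$ is a $j$-cycle. Its mass is at most $C$ by Lemma~\ref{lem:triangle}, by $\mathbf M\le\mathbf M_*$ and by induction. Let $H_j(\tau)$ be its cone from a point, and apply Lemma~\ref{lem:cone}.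

\emph{The cochain.} For a singular $(n-1)$-simplex in $M$ with lifted vertex tuple $\tau$, define
\[
\phi(\tau)=Q_{n-1}(\tau)(\tilde\alpha)+H_{n-1}(\tau)(\tilde\omega).
\]
The value does not depend on the lift, by equivariance and invariance of $\tilde\alpha,\tilde\omega$. It is bounded by Lemma~\ref{lem:mass}(d) and by $|H_{n-1}(\tau)(\tilde\omega)|\le\mathbf M(H_{n-1}(\tau))$. For a singular $n$-simplex with lifted vertex tuple $\sigma$ we have $\operatorname{str}(\partial\sigma)=Q_{n-1}(\partial\sigma)+\partial H_{n-1}(\partial\sigma)$, because $H_{n-2}\partial\partial\sigma=0$. Hence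
\[
\hat\omega(\sigma)=\operatorname{str}(\sigma)(d\tilde\alpha)=\operatorname{str}(\partial\sigma)(\tilde\alpha)=Q_{n-1}(\partial\sigma)(\tilde\alpha)+H_{n-1}(\partial\sigma)(d\tilde\alpha)=\phi(\partial\sigma).
\]
So $\hat\omega=\delta\phi$ with $\phi$ bounded.
\end{proof}

\section{Curvature bounded below}\label{sec:B}

We prove Theorem~\ref{thm:B}. Let $-b^2\le K\le-\kappa<0$, $\Gamma=\pi_1(M)$, and $\hat\omega=\delta\phi_0$ with $\phi_0$ bounded. We construct a bounded $\Gamma$-invariant primitive of the lift $\tilde\omega$. All estimates are made at unit scale in $\widetilde M$, where balls are convex whatever the injectivity radius of $M$.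

Let $\phi(x_0,\dots,x_{n-1})$ be the value of $\phi_0$ on the projection to $M$ of the straight singular simplex on $x_0,\dots,x_{n-1}$, and let $c(x_0,\dots,x_n)=\operatorname{str}(x_0,\dots,x_n)(\tilde\omega)$. The function $\phi$ is bounded and $\Gamma$-invariant. Since faces of straight simplices are straight, $\delta\phi=c$, where $\delta$ is the alternating sum over omitted points; in particular $\delta c=0$. No regularity of $\phi$ is available, so we evaluate it only on a discrete set $\mathcal Z$ and interpolate by a partition of unity indexed by $\mathcal Z$.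

\subsection{A partition of unity with bounded total gradient}

\begin{lemma}\label{lem:pou}
There are a $\Gamma$-invariant set $\mathcal Z\subset\widetilde M$, smooth functions $P_z\ge0$ for $z\in\mathcal Z$ and a constant $D=D(n,b)$ such that $\sum_zP_z=1$ is a locally finite sum, $P_{\gamma z}(\gamma x)=P_z(x)$, $\operatorname{spt}P_z\subset\bar B(z,2)$ and $\sum_z|dP_z|\le D$.
\end{lemma}

\begin{proof}
Choose a locally finite countable cover of $M$ by evenly covered open balls $U_i$ whose lifts are balls of radius at most $\frac12$. Discard the empty ones among the Borel sets $U_i\setminus\bigcup_{l<i}U_l$, lift each remaining one to a set $\tilde A_i$ inside one lift of $U_i$, and choose $a_i\in\tilde A_i$. The sets $\gamma\tilde A_i$ partition $\widetilde M$, so the points $\gamma a_i$ are distinct. Let $\mathcal Z$ be the set of these points and $A_{\gamma a_i}=\gamma\tilde A_i$. Then $z\in A_z\subset\bar B(z,1)$, $A_{\gamma z}=\gamma A_z$, and a compact set meets finitely many $A_z$, by local finiteness of the cover and proper discontinuity of $\Gamma$. The $A_z$ may be tiny and irregular, so we smooth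 their indicator functions at unit scale. Let $\chi:[0,\infty)\to[0,1]$ be smooth, equal to $1$ on $[0,\frac14]$ and supported in $[0,1)$, and put
\[
V(x)=\int\chi(d(x,y)^2)\,dy,\qquad p(x,y)=\frac{\chi(d(x,y)^2)}{V(x)},\qquad P_z(x)=\int_{A_z}p(x,y)\,dy .
\]
All properties but the last follow from those of the $A_z$ and from $\int p(x,y)\,dy=1$. Since $|d_x(d(x,y)^2)|\le2$ for $d(x,y)\le1$, both $|dV|$ and $\int|d_x\chi(d(x,y)^2)|\,dy$ are at most $2\sup|\chi'|\operatorname{vol}B(x,1)$, while $V(x)\ge\operatorname{vol}B(x,\frac12)$. As the $A_z$ are disjoint,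
\[
\sum_z|dP_z|\le\int|d_xp|\,dy\le\frac1V\int|d_x\chi(d(x,y)^2)|\,dy+\frac{|dV|}V\le4\sup|\chi'|\,\frac{\operatorname{vol}B(x,1)}{\operatorname{vol}B(x,\frac12)} .
\]
By the Bishop--Gromov inequality, $K\ge-b^2$ bounds the last ratio by the same ratio in the space of constant curvature $-b^2$.
\end{proof}

This is the only use of the lower curvature bound.

\subsection{From cochains to forms}
Let $A(x;z_0,\dots,z_q)$ be a family of smooth $p$-forms in $x\in\widetilde M$, indexed by $z_0,\dots,z_q\in\mathcal Z$ and invariant under the diagonal action of $\Gamma$. Define the $\Gamma$-invariant smooth $(p+q)$-form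
\[
E(A)=\sum_{z_0,\dots,z_q}A(\,\cdot\,;z_0,\dots,z_q)\wedge P_{z_0}\,dP_{z_1}\wedge\dots\wedge dP_{z_q}.
\]
At $x$ only terms with all $d(z_i,x)\le2$ contribute, so $|E(A)|\le D^q\sup|A|$, the supremum being over such $(x;z)$. Let $\delta A(\,\cdot\,;z_0,\dots,z_{q+1})=\sum_i(-1)^iA(\,\cdot\,;z_0,\dots,\hat z_i,\dots,z_{q+1})$. In $E(\delta A)$ the terms omitting $z_i$ with $i\ge1$ vanish because $\sum_zdP_z=0$, and in the term omitting $z_0$ we sum $P_{z_0}$ to $1$. After renaming indices, $E(\delta A)=\sum A(\,\cdot\,;z_0,\dots,z_q)\wedge dP_{z_0}\wedge\dots\wedge dP_{z_q}$, and the Leibniz rule gives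
\begin{equation}\label{eq:E}
dE(A)=E(d_xA)+(-1)^pE(\delta A).
\end{equation}
For $A=\phi$, a family of constant functions, \eqref{eq:E} reads $dE(\phi)=E(\delta\phi)=E(c)$, and $E(\phi)$ is a bounded $(n-1)$-form. It remains to show that $\tilde\omega-E(c)$ has a bounded invariant primitive, which is a local matter that does not involve $\phi$.

The first step shows the pattern. Let $\Psi_0(\,\cdot\,;z)$ be the primitive of $\tilde\omega$ obtained by integrating along geodesics from $z$, as in the Poincar\'e lemma. By \eqref{eq:E}, $dE(\Psi_0)=\tilde\omega+(-1)^{n-1}E(\delta\Psi_0)$. The error involves the differences $\Psi_0(\,\cdot\,;z_1)-\Psi_0(\,\cdot\,;z_0)$, which are closed and have primitives obtained by integrating over triangles $(z_0,z_1,x)$. Each further step trades one form degree for one more vertex, and the process ends at $c$.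

\subsection{The forms $\Psi_q$}
For $0\le q\le n-1$ and $z_0,\dots,z_q\in\mathcal Z$ let $F(\lambda,x)=\operatorname{str}(z_0,\dots,z_q,x)(\lambda)$, $\lambda\in[0,1]^{q+1}$, and define a smooth $(n-1-q)$-form by integration along the cube:
\[
\Psi_q(x;z_0,\dots,z_q)(\eta_1,\dots,\eta_{n-1-q})=\int_{[0,1]^{q+1}}\tilde\omega\big(\partial_1F,\dots,\partial_{q+1}F,D_xF\eta_1,\dots,D_xF\eta_{n-1-q}\big)\,d\lambda .
\]
Equivalently $\int_Y\Psi_q=\int_{[0,1]^{q+1}\times Y}F^*\tilde\omega$ for compact oriented $Y$ of dimension $n-1-q$. The family is $\Gamma$-invariant. Put $\Psi_{-1}=\tilde\omega$ and $\delta\Psi_{-1}(x;z_0)=\tilde\omega_x$.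

\begin{lemma}\label{lem:Psi}
For $0\le q\le n-1$:
\begin{itemize}
\item[(a)] $|\Psi_q(x;z)(\eta_1,\dots,\eta_{n-1-q})|\le4^{q+1}$ for unit vectors $\eta_i$ if all $d(z_i,x)\le2$;
\item[(b)] $d_x\Psi_q=(-1)^q\,\delta\Psi_{q-1}$;
\item[(c)] $\delta\Psi_{n-1}(x;z_0,\dots,z_n)=(-1)^nc(z_0,\dots,z_n)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Since $x$ is the last vertex, $F(\lambda,x)$ lies on the geodesic to $x$ from a point independent of $x$. So $D_xF\eta$ is a value of a Jacobi field that vanishes at the start and equals $\eta$ at the end, and $|D_xF\eta|\le|\eta|$ by (J1). The integrand is thus at most $|\partial_1F\wedge\dots\wedge\partial_{q+1}F|$. All vertices lie in the convex ball $\bar B(x,2)$, of diameter at most $4$. For $y_0,\dots,y_j$ in this ball, $G=\operatorname{str}(y_0,\dots,y_j)$ and $G'=\operatorname{str}(y_0,\dots,y_{j-1})$, we have $|\partial_jG|\le4$, and $\partial_1G,\dots,\partial_{j-1}G$ are the images of $\partial_1G',\dots,\partial_{j-1}G'$ under a linear map of norm at most $1$, again by (J1), now for fields vanishing at $y_j$. By induction $|\partial_1G\wedge\dots\wedge\partial_jG|\le4^j$.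

(b) Let $Y$ be compact, oriented, with boundary, of dimension $n-q$, and $I=[0,1]^{q+1}$. Since $F^*\tilde\omega$ is closed and $\partial(I\times Y)=\partial I\times Y+(-1)^{q+1}I\times\partial Y$,
\[
\int_Yd\Psi_q=\int_{I\times\partial Y}F^*\tilde\omega=(-1)^q\int_{\partial I\times Y}F^*\tilde\omega .
\]
Use the description of faces in Section~\ref{sub:cube} for the vertices $z_0,\dots,z_q,x$. On $\{\lambda_i=1\}\times Y$ with $i\ge2$, an $n$-dimensional domain, $F$ does not depend on $\lambda_1$, so its rank is less than $n$ and the contribution is $0$. On $\{\lambda_{q+1}=0\}\times Y$, $F$ does not depend on $x$ and has rank at most $q<n$, so the contribution is $0$. For $q\ge1$ the face $\{\lambda_1=1\}$ and the faces $\{\lambda_i=0\}$, $1\le i\le q$, give $\sum_{i=0}^q(-1)^i\int_Y\Psi_{q-1}(\,\cdot\,;z_0,\dots,\hat z_i,\dots,z_q)$. For $q=0$ the face $\{\lambda_1=1\}$, where $F(1,x)=x$, gives $\int_Y\tilde\omega$. As $Y$ is arbitrary, (b) follows.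

(c) We have $\Psi_{n-1}(x;z_0,\dots,z_{n-1})=c(z_0,\dots,z_{n-1},x)$, and
\[
0=\delta c(z_0,\dots,z_n,x)=\delta\Psi_{n-1}(x;z_0,\dots,z_n)+(-1)^{n+1}c(z_0,\dots,z_n).\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Put $e_q=E(\delta\Psi_q)$ for $-1\le q\le n-1$. Then $e_{-1}=\sum_zP_z\tilde\omega=\tilde\omega$, and $e_{n-1}=(-1)^nE(c)$ by Lemma~\ref{lem:Psi}(c). Formula \eqref{eq:E} with $p=n-1-q$ and Lemma~\ref{lem:Psi}(b) give $dE(\Psi_q)=(-1)^qe_{q-1}+(-1)^{n-1-q}e_q$. Multiplying by $(-1)^{(n+1)q}$,
\[
(-1)^{(n+1)q}\,dE(\Psi_q)=(-1)^{nq}e_{q-1}-(-1)^{n(q+1)}e_q\qquad(0\le q\le n-1).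
\]
The sum telescopes: the $(n-1)$-form $\alpha_1=\sum_{q=0}^{n-1}(-1)^{(n+1)q}E(\Psi_q)$ satisfies
\[
d\alpha_1=e_{-1}-(-1)^{n^2}e_{n-1}=\tilde\omega-E(c),
\]
and it is $\Gamma$-invariant and bounded by Lemmas~\ref{lem:pou} and~\ref{lem:Psi}(a). Since $E(c)=dE(\phi)$, the bounded $\Gamma$-invariant form $\alpha_1+E(\phi)$ is a primitive of $\tilde\omega$, and it descends to a bounded primitive of $\omega$ on $M$.
\end{proof}

\begin{remark}
The proof applies to every $M$ with $K\le-\kappa<0$ whose universal cover carries a partition of unity as in Lemma~\ref{lem:pou}, with any finite $D$. The manifolds of Theorem~\ref{thm:A} therefore carry none.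
\end{remark}

\begin{thebibliography}{9}
\bibitem{Had} Ervin Hadziosmanovic, \emph{Bounded volume class and Cheeger isoperimetric constant for negatively curved manifolds}, arXiv:2507.20247 (2025).
\bibitem{Mil} Millson, Ann. of Math. \textbf{104} (1976).
\end{thebibliography}
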